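# Transitive sets for colorings with infinitely many colors, and why they do not compute the halting set

## 1. A condition on triples that looks like it should code $\emptyset'$

Color the pairs of natural numbers with possibly infinitely many colors, and look for an infinite set on which every color, viewed as a relation on increasing pairs, is transitive. Does the existence of such sets give arithmetical comprehension? The first guess is yes, for this reason: transitivity is a condition on *triples*, and Ramsey's theorem for triples does code the halting set. Let us fix definitions and test the guess.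

We work in second-order arithmetic; $\mathbb M$ is the set of natural numbers of the model. The base theory $\mathsf{RCA}_0$ has $\Delta^0_1$ comprehension and $\Sigma^0_1$ induction. $\mathsf{WKL}_0$ adds that every infinite subtree of $2^{<\mathbb M}$ has a path, and $\mathsf{ACA}_0$ adds comprehension for all arithmetical formulas. $\mathsf{RT}^2_2$ says that each $d:[\mathbb M]^2\to\{0,1\}$ has an infinite homogeneous set, that is, an infinite set $H$ with $d$ constant on $[H]^2$. When we write $c(x,y)$ we always mean $x<y$.

**Definition (transitive).** Let $c:[\mathbb M]^2\to\mathbb M$ and $S\subseteq\mathbb M$. Then $c\upharpoonright[S]^2$ is transitive if for all $x<y<z$ in $S$,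
$$c(x,y)=c(y,z)=i\ \Longrightarrow\ c(x,z)=i. \tag{1}$$
We also say that $S$ is transitive for $c$.

**Definition ($\mathsf{EM}_\infty$).** For every coloring $c:[\mathbb M]^2\to\mathbb M$ there is an infinite set $S$ such that $c\upharpoonright[S]^2$ is transitive.

The question, from Henry Towsner and Keita Yokoyama, "Erdos-Moser and ISigma_2", arXiv:1807.04452 (2018), is whether $\mathsf{RCA}_0+\mathsf{EM}_\infty$ proves $\mathsf{ACA}_0$.

**Why one guesses yes.** Fix a computable enumeration $\emptyset=\emptyset'_0\subseteq\emptyset'_1\subseteq\cdots$ of $\emptyset'$ by finite sets. Color a triple $x<y<z$ with $1$ if $\emptyset'_y$ and $\emptyset'_z$ agree on $\{0,\dots,x\}$, and with $0$ otherwise. Let $H$ be infinite and homogeneous. For a fixed $x\in H$ the sets $\emptyset'_s$ eventually stop changing on $\{0,\dots,x\}$, so taking $y<z$ in $H$ large shows that the color of $H$ is $1$. Now given $n$, take $x\in H$ with $x\ge n$ and let $y$ be the next element of $H$. Then $\emptyset'_y$ agrees on $\{0,\dots,x\}$ with $\emptyset'_z$ for all $z>y$ in $H$, so $n\in\emptyset'$ iff $n\in\emptyset'_y$. Thus $H$ computes $\emptyset'$.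

**An upper bound of the same kind.** Given $c$, color a triple $x<y<z$ by whether $c(x,y)=c(y,z)$. Let $S=\{s_0<s_1<\cdots\}$ be homogeneous. If the answer is always "no", then (1) holds on $S$ vacuously. If it is always "yes", put $i=c(s_0,s_1)$. Then $c(s_1,z)=i$ for all $z>s_1$ in $S$; for $s_1<x<y$ in $S$ we get $c(x,y)=c(s_1,x)=i$; and for $y>s_1$ in $S$, choosing $z>y$ in $S$, we get $c(s_0,y)=c(y,z)=i$. So $c$ is constant on $[S]^2$, hence transitive. As $\mathsf{ACA}_0$ proves Ramsey's theorem for triples and two colors, $\mathsf{ACA}_0$ implies $\mathsf{EM}_\infty$. By the preceding paragraph, this route cannot by itself give transitive sets that fail to compute $\emptyset'$.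

**Simple cases by hand.** If $c$ is constant, $S=\omega$ is transitive. If $c(x,y)=x$, the equation $c(x,y)=c(y,z)$ says $x=y$, which never happens, so $\omega$ is transitive. If $c(x,y)=y$, the equation says $y=z$, and again $\omega$ is transitive. Next take the difference coloring $c(x,y)=y-x$. The set $\{0,1,2\}$ is not transitive, because $c(0,1)=c(1,2)=1$ but $c(0,2)=2$. In general $c(x,y)=c(y,z)$ forces $c(x,z)=2c(x,y)\ne c(x,y)$, so a transitive set is one without three-term arithmetic progressions. The powers of $2$ work: for $i<j<k$ we have $2^i+2^k>2^k\ge 2^{j+1}=2\cdot 2^j$.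

In all of these a computable $S$ exists, so they do not support the guess. We need colorings that exploit (1) better.

## 2. Colorings with $c(x,y)\in\{x,y\}$

If $c(x,y)\in\{x,y\}$ always, then $c(x,y)=c(y,z)$ can only happen with common value $y$, and (1) would then require $c(x,z)=y$, which is impossible. So for such colorings, transitivity *forbids* a pattern. This gives real strength.

**Theorem 1.** $\mathsf{RCA}_0\vdash\mathsf{EM}_\infty\to\mathsf{RT}^2_2$.

*Proof.* Work in $\mathsf{RCA}_0$. Let $d:[\mathbb M]^2\to\{0,1\}$, and define $c(x,y)=x$ if $d(x,y)=0$ and $c(x,y)=y$ if $d(x,y)=1$. Let $S$ be infinite with $c\upharpoonright[S]^2$ transitive.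

There are no $x<y<z$ in $S$ with $d(x,y)=1$ and $d(y,z)=0$. Otherwise $c(x,y)=y=c(y,z)$, so $c(x,z)=y$ by (1); but $c(x,z)\in\{x,z\}$.

If $d$ is constantly $0$ on $[S]^2$, then $S$ is homogeneous. Otherwise fix $x_0<y_0$ in $S$ with $d(x_0,y_0)=1$. By the forbidden pattern applied to $x_0<y_0<z$, we have $d(y_0,z)=1$ for all $z>y_0$ in $S$. Applying it to $y_0<z<w$, we have $d(z,w)=1$ for all $y_0<z<w$ in $S$. So $\{z\in S:z\ge y_0\}$, which exists by $\Delta^0_1$ comprehension and is infinite because $S$ is, is homogeneous for color $1$. $\blacksquare$

The same trick can force a set to be sparse.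

**Lemma 2.** Let $f:\omega\to\omega$ be nondecreasing. Put $c_f(x,y)=y$ if $y\le f(x)$, and $c_f(x,y)=x$ if $y>f(x)$. If $S=\{s_0<s_1<\cdots\}$ is infinite and transitive for $c_f$, then $s_{n+1}>f(n)$ for all $n$.

*Proof.* We claim that $y>f(x)$ for all $x<y$ in $S$. Suppose $y\le f(x)$, and pick $z\in S$ with $z>\max(y,f(y))$. Then $c_f(x,y)=y$, and $c_f(y,z)=y$ because $z>f(y)$. By (1), $c_f(x,z)=y$; but $c_f(x,z)\in\{x,z\}$, a contradiction. Hence $s_{n+1}>f(s_n)\ge f(n)$, since $s_n\ge n$ and $f$ is nondecreasing. $\square$

Let $f(n)$ be the least $s$ such that $\emptyset'_s$ and $\emptyset'$ agree on $\{0,\dots,n\}$. This $f$ is nondecreasing, and any $g\ge f$ (pointwise) computes $\emptyset'$, since $n\in\emptyset'\iff n\in\emptyset'_{g(n)}$. By Lemma 2, *every infinite transitive set for $c_f$ computes $\emptyset'$*. The guess now looks good.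

But it fails here at an exact point: $c_f$ is computable from $\emptyset'$, not computable. To derive $\mathsf{ACA}_0$ we would need a computable coloring, and whether $y\le f(x)$ depends on what is enumerated after stage $y$. The obvious repair is to use the stage-$y$ approximation: let $f_y(x)$ be the least $s\le y$ such that $\emptyset'_s$ and $\emptyset'_y$ agree on $\{0,\dots,x\}$, and let $\tilde c(x,y)=y$ if $y\le f_y(x)$ and $\tilde c(x,y)=x$ otherwise. Now $y\le f_y(x)$ means $f_y(x)=y$, that is, some number $\le x$ enters $\emptyset'$ exactly at stage $y$. Build $S$ computably: $s_0=0$, and $s_{n+1}$ is the least $y>s_n$ such that no number $\le s_n$ enters at stage $y$; such $y$ exists because only finitely many numbers are $\le s_n$. If $x<y$ are in $S$ and $y=s_{n+1}$, then $x\le s_n$, so no number $\le x$ enters at stage $y$ and $\tilde c(x,y)=x$. Thus $S$ is a *computable* infinite transitive set. A pair $(x,y)$ sees only what happens at stage $y$, and $S$ steps around the bad stages.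

So this computable coloring does not code $\emptyset'$. The theorem of these notes is that no computable coloring does: the guess is wrong.

## 3. Cone avoidance and the separating model: statements

**Definition (three shapes).** Let $c:[\omega]^2\to\omega$. A finite or infinite set $S\subseteq\omega$ is *free* if $c(x,y)\ne c(y,z)$ for all $x<y<z$ in $S$. It is *min-type* if there is $h$ with $c(x,y)=h(x)$ for all $x<y$ in $S$. It is *max-type* if there is $h$ with $c(x,y)=h(y)$ for all $x<y$ in $S$.

For example, the powers of $2$ are free for the difference coloring. For $c(x,y)=\lfloor x/2\rfloor$ the set $\omega$ is min-type but not free, as $c(0,1)=c(1,2)=0$. For $c(x,y)=\lfloor y/2\rfloor$ it is max-type but not free, as $c(1,2)=c(2,3)=1$. A transitive set need not have any of these shapes: let $c(0,1)=c(1,2)=c(0,2)=0$ and give all other pairs distinct nonzero colors. Then $c(x,y)=c(y,z)$ only for $(x,y,z)=(0,1,2)$, so $\omega$ is transitive; it is not free because of that triple, not min-type because $c(0,1)\ne c(0,3)$, and not max-type because $c(0,3)\neq c(1,3)$.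

**Theorem 3 (cone avoidance).** Let $Z,C\subseteq\omega$ with $C\not\le_T Z$, and let $c:[\omega]^2\to\omega$ be $Z$-computable. Then there is an infinite $S$ with $C\not\le_T Z\oplus S$ which is free, min-type or max-type. In particular $c\upharpoonright[S]^2$ is transitive.

**Theorem 4 (answer to the question).** There is an $\omega$-model of $\mathsf{WKL}_0+\mathsf{RT}^2_2+\mathsf{EM}_\infty$ in which $\mathsf{ACA}_0$ fails. Hence $\mathsf{RCA}_0+\mathsf{EM}_\infty\nvdash\mathsf{ACA}_0$.

Together with Theorem 1: over $\mathsf{RCA}_0$, $\mathsf{EM}_\infty$ implies $\mathsf{RT}^2_2$ and is strictly weaker than $\mathsf{ACA}_0$. We do not settle here whether $\mathsf{RT}^2_2$, or $\mathsf{RT}^2_2+\mathsf{WKL}_0$, proves $\mathsf{EM}_\infty$.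

**Theorem 5 (what instances can code).**

1. For $A,Z\subseteq\omega$: some $Z$-computable $c$ has the property that $A\le_T Z\oplus S$ for every infinite transitive $S$ if and only if $A\le_T Z$.
2. For $A\subseteq\omega$: some (arbitrary) $c$ has the property that $A\le_T S$ for every infinite transitive $S$ if and only if $A$ is hyperarithmetic. In particular there is $c\le_T\emptyset'$ all of whose infinite transitive sets compute $\emptyset'$, so in Theorem 3 the hypothesis $c\le_T Z$ cannot be dropped.

We use three published facts, in relativized form.

**(JS)** Jockusch–Soare, *$\Pi^0_1$ classes and degrees of theories*, Trans. AMS 173 (1972): if $C\not\le_T Z$ and $P$ is a nonempty $\Pi^0_1(Z)$ class of functions bounded by a $Z$-computable function, then some $f\in P$ satisfies $C\not\le_T Z\oplus f$.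

**(S)** Seetapun, in Seetapun–Slaman, *On the strength of Ramsey's theorem*, Notre Dame J. Formal Logic 36 (1995): if $C\not\le_T Z$, $X$ is an infinite $Z$-computable set and $d:[X]^2\to\{0,1\}$ is $Z$-computable, then there is an infinite $d$-homogeneous $H\subseteq X$ with $C\not\le_T Z\oplus H$.

**(Sol)** Solovay, *Hyperarithmetically encodable sets*, Trans. AMS 239 (1978): the following are equivalent: (a) $A$ is hyperarithmetic; (b) every infinite $X\subseteq\omega$ has an infinite subset computing $A$; (c) $A$ has a modulus, i.e. there is $f:\omega\to\omega$ such that every $g\ge f$ pointwise computes $A$. This is used only for Theorem 5(2).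

Recall that a $\Pi^0_1(Z)$ class is a set of functions $g$ cut out by a $Z$-computable list of constraints, each forbidding a finite piece of $g$.

The last sentence of Theorem 3 is the following lemma.

**Lemma 6.** If $S$ is free, min-type or max-type, then $c\upharpoonright[S]^2$ is transitive.

*Proof.* Let $x<y<z$ in $S$ with $c(x,y)=c(y,z)$. This is impossible if $S$ is free. If $S$ is min-type, then $c(x,z)=h(x)=c(x,y)$. If $S$ is max-type, then $c(x,z)=h(z)=c(y,z)$. $\square$

## 4. Building a free set, and the free sets that cannot be extended

For the proof of Theorem 3 (Sections 4–7) fix $Z$, $C$ and $c$ as in the theorem. If a min-type or max-type solution exists, we are done. So from now on we assume: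
$$\text{there is no infinite min-type or max-type set } S \text{ with } C\not\le_T Z\oplus S. \tag{2}$$
We build an infinite free $G$ with $C\not\le_T Z\oplus G$, as an increasing union of finite sets $F$, each paired with an infinite reservoir $X$ from which all later elements come. The reservoir must be compatible with $F$: no triple with one or two members in $F$ and the rest in $X$ may violate freeness.

**Definition (condition).** A condition is a pair $(F,X)$ with $F$ finite, $X$ infinite, every element of $F$ below every element of $X$, $C\not\le_T Z\oplus X$, and

1. $F$ is free;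
2. $c(a,b)\ne c(b,x)$ for all $a<b$ in $F$ and $x\in X$;
3. $c(a,x)\ne c(x,z)$ for all $a\in F$ and $x<z$ in $X$.

Write $(F',X')\le(F,X)$, and say that $(F',X')$ extends $(F,X)$, if $F\subseteq F'\subseteq F\cup X$ and $X'\subseteq X$.

For example, take the difference coloring, which is computable, with $Z=\emptyset$ and $C$ noncomputable (the definition does not need (2)). The pair $(\{0,1\},\{3,9,27,\dots\})$ is a condition: clause 2 says $2\notin X$; clause 3 says $z\ne 2x-a$ for $a\in\{0,1\}$, which holds as $z\ge 3x>2x$. The pair $(\{0,1\},\{2,3,4,\dots\})$ is not a condition.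

Two remarks follow directly from the definition. The pair $(\emptyset,\omega)$ is a condition. And if $(F,X)$ is a condition, $X'\subseteq X$ is infinite and $C\not\le_T Z\oplus X'$, then $(F,X')$ is a condition, because the clauses only get weaker.

**Lemma 7.** If $(F,X)$ is a condition and $E\subseteq X$ is free, then $F\cup E$ is free.

*Proof.* Let $x<y<z$ be in $F\cup E$. Since $F$ lies below $X$, the members in $F$ come first. If all three are in $F$, use clause 1. If exactly $x,y\in F$, use clause 2. If exactly $x\in F$, use clause 3 with $a=x$ and $y<z$ in $X$. If none is in $F$, use freeness of $E$. $\square$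

**The first attempt.** To defeat a functional $\Phi$, ask whether some finite free $E\subseteq X$ makes $\Phi^{Z\oplus(F\cup E)}(n)$ converge to a wrong value $v\neq C(n)$. The question is $\Sigma^0_1(Z\oplus X)$. If for some $n$ the answer is yes, we would like to move to $F\cup E$.

This is where it stops. A free $E$ can be dead. Suppose $c(0,1)=5$ and $c(1,x)=5$ for all $x\ge2$. Then $\{0,1\}$ is free, since it has no triples, but $\{0,1,x\}$ is free for no $x\ge 2$. In general, to add $E$ we need clause 2 for it: $c(a,b)\ne c(b,x)$ for $a<b$ in $E$ and $x$ in the new reservoir, so at the least for infinitely many $x\in X$. We could put this in the question, asking for a free $E$ with infinitely many $x\in X$ such that $c(a,b)\ne c(b,x)$ for all $a<b$ in $E$. But "infinitely many $x$" is $\Pi^0_2(Z\oplus X)$, and the question is no longer evidently $\Sigma^0_1(Z\oplus X)$. The argument we need at the end, "if the question answers correctly for all $n$, then $C\le_T Z\oplus X$", then breaks down: it would only compute $C$ from jumps of $Z\oplus X$, which is no contradiction.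

## 5. Selectors: finitely many possible futures

The way past the obstacle is to quantify over all possible futures of $E$ inside the question. The future of $b$ is the function $x\mapsto c(b,x)$, with infinitely many possible values. But only the values that equal some earlier $c(a,b)$ can hurt, and for given $b$ there are finitely many of those. So each finite $T$ has only *finitely many* relevant futures, and "for every future there is a good $E\subseteq T$" is still a $\Sigma^0_1$ statement.

**Definition (selector, avoiding).** For infinite $X$ and $y\in X$ let
$$D_X(y)=\{c(x,y):x\in X,\ x<y\},$$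
a finite set computable from $Z\oplus X$ uniformly in $y$. For $T\subseteq X$, a selector on $T$ is a function $h$ on $T$ with $h(y)\in D_X(y)\cup\{*\}$ for all $y\in T$, where $*$ is not a color. A set $E\subseteq T$ is $h$-avoiding if $c(x,y)\ne h(y)$ for all $x<y$ in $E$.

Read $h(y)$ as a guess for the future color $c(y,x)$, with $*$ meaning "harmless". For example, let $c$ be the difference coloring, $X=\omega$ and $T=\{0,1,2\}$. Then $D_X(0)=\emptyset$, $D_X(1)=\{1\}$ and $D_X(2)=\{1,2\}$, so there are $1\cdot2\cdot3=6$ selectors on $T$. If $h(1)=1$, an $h$-avoiding set cannot contain both $0$ and $1$; if $h(2)=2$, it cannot contain both $0$ and $2$; if $h(2)=1$, it cannot contain both $1$ and $2$. The future seen from $x=3$ is $h(1)=*$ (as $c(1,3)=2\notin D_X(1)$) and $h(2)=c(2,3)=1$; indeed $\{1,2\}$ must be avoided, because $\{1,2,3\}$ is not free.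

**Lemma 8.** Let $(F,X)$ be a condition and $T\subseteq X$ finite and nonempty. Suppose that for each selector $h$ on $T$ we are given a free, $h$-avoiding set $E_h\subseteq T$. Then there are $h$ and $X'$ such that $(F\cup E_h,X')$ is a condition extending $(F,X)$.

*Proof.*

**Step 1: find a future that occurs infinitely often.** This step secures clause 2. For $x\in X$ with $x>\max T$ let $h_x$ be the selector on $T$ given by
$$h_x(y)=\begin{cases}c(y,x)&\text{if }c(y,x)\in D_X(y),\\ *&\text{otherwise.}\end{cases}$$
There are finitely many selectors on $T$, so for some $h$ the set $X_0=\{x\in X:x>\max T,\ h_x=h\}$ is infinite. Fix this $h$. Since $X_0\le_T Z\oplus X$, we have $C\not\le_T Z\oplus X_0$. Write $E_h=\{e_1<\dots<e_k\}$ (possibly $k=0$).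

**Step 2: thin the reservoir once for each new element.** This step secures clause 3 for $e_1,\dots,e_k$, and it is where we use that there is no min-type solution. Suppose $X_{i-1}$ is infinite with $C\not\le_T Z\oplus X_{i-1}$, where $1\le i\le k$. Define $d_i:[X_{i-1}]^2\to\{0,1\}$ by
$$d_i(x,z)=1\iff c(e_i,x)=c(x,z).$$
By (S), with $Z\oplus X_{i-1}$ in place of $Z$, there is an infinite $d_i$-homogeneous $X_i\subseteq X_{i-1}$ with $C\not\le_T Z\oplus X_{i-1}\oplus X_i$, in particular $C\not\le_T Z\oplus X_i$. If the color of $X_i$ were $1$, then $c(x,z)=c(e_i,x)$ for all $x<z$ in $X_i$. The right side depends on $x$ only, so $X_i$ would be min-type, contrary to (2). So $X_i$ has color $0$: $c(e_i,x)\ne c(x,z)$ for all $x<z$ in $X_i$. Let $X'=X_k$.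

**Step 3: check that $(F\cup E_h,X')$ is a condition.** The set $X'$ is infinite, $C\not\le_T Z\oplus X'$, and $X'\subseteq X_0$ lies above $F$ and above $T\supseteq E_h$. Clause 1 is Lemma 7.

Clause 2: let $a<b$ in $F\cup E_h$ and $x\in X'$. If $a,b\in F$, use clause 2 for $(F,X)$. If $a\in F$ and $b\in E_h$, then $b<x$ are both in $X$, and clause 3 for $(F,X)$ gives $c(a,b)\ne c(b,x)$. If $a,b\in E_h$ and $c(a,b)=c(b,x)$, then $c(b,x)=c(a,b)\in D_X(b)$ because $a\in X$ and $a<b$. Hence $h(b)=h_x(b)=c(b,x)=c(a,b)$, contradicting that $E_h$ is $h$-avoiding.

Clause 3: for $a\in F$ use clause 3 for $(F,X)$ and $X'\subseteq X$. For $a=e_i$ use $X'\subseteq X_i$ and that $X_i$ has $d_i$-color $0$.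

Finally $F\subseteq F\cup E_h\subseteq F\cup X$ and $X'\subseteq X$, so the new condition extends the old one. $\square$

A first application: take $T=\{\min X\}$ and $E_h=T$ for every $h$. A singleton is trivially free and $h$-avoiding. So *every condition $(F,X)$ has an extension $(F',X')$ with $F'\supsetneq F$*.

## 6. Defeating one functional

We identify $C$ with its characteristic function. By the use of a convergent computation $\Phi^{Z\oplus G}(n)$ we mean a number $u$ such that the computation asks about membership in $G$ only for numbers below $u$.

**Lemma 9.** For every Turing functional $\Phi$ and condition $(F,X)$ there is a condition $(F',X')\le(F,X)$ such that $\Phi^{Z\oplus G}\ne C$ for every free $G$ with $F'\subseteq G\subseteq F'\cup X'$.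

**Definition (caught).** A pair $(n,v)\in\omega\times\{0,1\}$ is caught if there is a finite nonempty $T\subseteq X$ such that for every selector $h$ on $T$ some free $h$-avoiding $E\subseteq T$ satisfies $\Phi^{Z\oplus(F\cup E)}(n)\downarrow=v$.

For example, let $c$ be the difference coloring, $Z=F=\emptyset$, $X=\omega$, and let $\Phi^{Z\oplus G}(0)$ search for two elements of $G$ and output $1$ when it finds them. The set $T=\{0,1\}$ does not witness that $(0,1)$ is caught, since the selector with $h(1)=1$ leaves no avoiding two-element set. But $T=\{0,1,2\}$ does, using two-element sets, which are always free: if $h(1)=*$ take $\{0,1\}$; if $h(1)=1$ and $h(2)=2$ take $\{1,2\}$; if $h(1)=1$ and $h(2)\in\{1,*\}$ take $\{0,2\}$.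

*Proof of Lemma 9.* The set of caught pairs is $\Sigma^0_1(Z\oplus X)$. Indeed, given $T$, the finite list of selectors on $T$ is computable from $Z\oplus X$, being free and being $h$-avoiding are decidable from $Z$ (which computes $c$), convergence to $v$ is $\Sigma^0_1$, and the quantifiers over $h$ and $E$ are bounded. We distinguish three cases.

**Case 1: some $(n,v)$ with $v\ne C(n)$ is caught.** Here we force a wrong value. Let $T$ witness that $(n,v)$ is caught, and for each selector $h$ on $T$ choose a free $h$-avoiding $E_h\subseteq T$ with $\Phi^{Z\oplus(F\cup E_h)}(n)\downarrow=v$. Lemma 8 gives $h$ and $X'$ such that $(F\cup E_h,X')$ is a condition extending $(F,X)$. Remove from $X'$ the finitely many elements below the use of $\Phi^{Z\oplus(F\cup E_h)}(n)$; this does not change the Turing degree of $X'$, so the result is still a condition. Any $G$ with $F\cup E_h\subseteq G\subseteq F\cup E_h\cup X'$ agrees with $F\cup E_h$ below the use, so $\Phi^{Z\oplus G}(n)=v\ne C(n)$.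

**Case 2: for some $n$, the pair $(n,C(n))$ is not caught.** Here we force that the correct value at $n$ is never output. We need one global future $h$ that blocks all computations with the correct value, and then a reservoir that avoids it.

*A nonempty $\Pi^0_1$ class.* Let $P$ be the class of selectors $h$ on $X$ such that no finite free $h$-avoiding $E\subseteq X$ satisfies $\Phi^{Z\oplus(F\cup E)}(n)\downarrow=C(n)$. List $X=\{x_0<x_1<\cdots\}$ and code $h$ by the function $g$ with $g(j)=0$ if $h(x_j)=*$, and $g(j)=k$ if $h(x_j)$ is the $k$-th smallest element of $D_X(x_j)$. As $|D_X(x_j)|\le j$, we have $g(j)\le j$. The requirements are $g(j)\le|D_X(x_j)|$ for all $j$ and, for each finite free $E\subseteq X$ and each number of steps $s$ such that $\Phi^{Z\oplus(F\cup E)}(n)$ converges to $C(n)$ within $s$ steps, that $E$ is not $h$-avoiding. Each is decidable from $Z\oplus X$ and a finite piece of $g$ ($C(n)$ is a single fixed bit). So $P$ is a $\Pi^0_1(Z\oplus X)$ class of functions with a computable bound.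

It is nonempty. Let $T_m=\{x_0,\dots,x_m\}$, and call a selector $h$ on $T_m$ blocking if no free $h$-avoiding $E\subseteq T_m$ satisfies $\Phi^{Z\oplus(F\cup E)}(n)\downarrow=C(n)$. As $(n,C(n))$ is not caught, each $T_m$ has a blocking selector. If $h$ is blocking on $T_m$ and $m'<m$, then $h\upharpoonright T_{m'}$ is blocking, because a free set $E\subseteq T_{m'}$ that avoids $h\upharpoonright T_{m'}$ is also a free $h$-avoiding subset of $T_m$. So the blocking selectors form an infinite, finitely branching tree under extension. By König's lemma it has an infinite path $h$, a selector on $X$. Every finite $E\subseteq X$ lies in some $T_m$, so $h\in P$.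

*Keeping $C$ uncomputed.* By (JS), with $Z\oplus X$ in place of $Z$, choose $h\in P$ with $C\not\le_T Z\oplus X\oplus h$.

*Making the reservoir avoid $h$.* Here we use that there is no max-type solution. Let $d(x,y)=1\iff c(x,y)=h(y)$ on $[X]^2$. By (S), with $Z\oplus X\oplus h$ in place of $Z$, there is an infinite $d$-homogeneous $X'\subseteq X$ with $C\not\le_T Z\oplus X\oplus h\oplus X'$. If $X'$ had color $1$, then $c(x,y)=h(y)$ for all $x<y$ in $X'$, and $X'$ would be max-type (the value of $h$ at $\min X'$ plays no role, so it may be replaced by any color if it is $*$). As $C\not\le_T Z\oplus X'$, this contradicts (2). So $X'$ has color $0$: $c(x,y)\ne h(y)$ for all $x<y$ in $X'$. Thus every subset of $X'$ is $h$-avoiding.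

*Conclusion of Case 2.* As $X'\subseteq X$ is infinite and $C\not\le_T Z\oplus X'$, the pair $(F,X')$ is a condition extending $(F,X)$. Suppose $G$ is free, $F\subseteq G\subseteq F\cup X'$ and $\Phi^{Z\oplus G}(n)\downarrow=C(n)$. Let $E$ be the set of elements of $G\cap X'$ below the use. Then $F\cup E$ agrees with $G$ below the use, so $\Phi^{Z\oplus(F\cup E)}(n)\downarrow=C(n)$. But $E\subseteq X$ is finite, free (as a subset of $G$) and $h$-avoiding (as a subset of $X'$), contradicting $h\in P$. So $\Phi^{Z\oplus G}\ne C$ for all such $G$, and $(F,X')$ is as required.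

**Case 3: otherwise.** We show that this case does not occur. For every $n$, the pair $(n,C(n))$ is caught, since Case 2 fails, and $(n,1-C(n))$ is not caught, since Case 1 fails. To compute $C(n)$ from $Z\oplus X$, enumerate the caught pairs until one of the form $(n,v)$ appears; then $v=C(n)$. So $C\le_T Z\oplus X$, contradicting that $(F,X)$ is a condition. $\square$

## 7. The generic free set

**Proof of Theorem 3.** Assume (2), as we may. Let $\Phi_0,\Phi_1,\dots$ list all Turing functionals. Starting from $(F_0,X_0)=(\emptyset,\omega)$, build a descending sequence of conditions $(F_s,X_s)$: at the steps from $2e$ to $2e+1$ apply Lemma 9 to $\Phi_e$, and at the steps from $2e+1$ to $2e+2$ enlarge $F_s$ properly, using the application after Lemma 8. Let $G=\bigcup_sF_s$.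

Then $G$ is infinite. It is free, since every triple from $G$ lies in some $F_s$, which is free by clause 1. For all $s\le t$ we have $F_t\subseteq F_s\cup X_s$, so $F_s\subseteq G\subseteq F_s\cup X_s$ for all $s$. Applying the property from Lemma 9 to $(F_{2e+1},X_{2e+1})$ and the free set $G$, we get $\Phi_e^{Z\oplus G}\ne C$. This holds for every $e$, so $C\not\le_T Z\oplus G$. By Lemma 6 all three shapes are transitive, which gives the last sentence of the theorem. $\blacksquare$

## 8. An $\omega$-model of $\mathsf{WKL}_0+\mathsf{RT}^2_2+\mathsf{EM}_\infty$ without $\emptyset'$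

Recall that an $\omega$-model has first-order part $\omega$ and is given by a collection $\mathcal M$ of subsets of $\omega$. If $\mathcal M$ is a Turing ideal (nonempty, closed downward under $\le_T$ and closed under $\oplus$), the $\omega$-model satisfies $\mathsf{RCA}_0$.

**Proof of Theorem 4.**

**Step 1: iterate cone avoidance.** We add solutions one at a time, never computing $\emptyset'$. Let $C=\emptyset'$ and $Z_0=\emptyset$, so $C\not\le_T Z_0$. Fix a list of all triples $(s,e,k)$ with $s,e\in\omega$ and $k\in\{0,1,2\}$ such that the triple at place $t$ has $s\le t$; for instance, use a pairing function with code at least $s$. At stage $t$ we have $Z_t$ with $Z_s\le_T Z_t$ for $s\le t$ and $C\not\le_T Z_t$. Let $(s,e,k)$ be the triple at place $t$.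

- If $k=0$ and $\Phi_e^{Z_s}$ is a coloring $c:[\omega]^2\to\omega$, apply Theorem 3 with $Z=Z_t$ to get an infinite $Y$ on which $c$ is transitive.
- If $k=1$ and $\Phi_e^{Z_s}$ is a coloring $[\omega]^2\to\{0,1\}$, apply (S) with $Z=Z_t$ and $X=\omega$ to get an infinite homogeneous $Y$.
- If $k=2$ and $\Phi_e^{Z_s}$ is an infinite subtree of $2^{<\omega}$, its paths form a $\Pi^0_1(Z_t)$ class of functions bounded by $1$, nonempty by König's lemma; apply (JS) to get a path $Y$.

In each case $C\not\le_T Z_t\oplus Y$; set $Z_{t+1}=Z_t\oplus Y$. If $\Phi_e^{Z_s}$ is not an instance of kind $k$, set $Z_{t+1}=Z_t$.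

**Step 2: check the axioms.** Let $\mathcal M=\{Y:\exists s\ Y\le_T Z_s\}$. Since $Z_0\le_T Z_1\le_T\cdots$, this is a Turing ideal, so the $\omega$-model satisfies $\mathsf{RCA}_0$. Any instance of $\mathsf{EM}_\infty$, $\mathsf{RT}^2_2$ or weak König's lemma in $\mathcal M$ is $\Phi_e^{Z_s}$ for some $s,e$, so some $Z_{t+1}$ computes a solution. Being infinite, transitive, homogeneous or a path is arithmetical in the sets involved, hence means the same in the $\omega$-model as in the real world. So the model satisfies $\mathsf{WKL}_0+\mathsf{RT}^2_2+\mathsf{EM}_\infty$.

**Step 3: arithmetical comprehension fails.** As $\emptyset'\not\le_T Z_s$ for all $s$, we have $\emptyset'\notin\mathcal M$. But $\emptyset'$ is defined by a $\Sigma^0_1$ formula, with the same meaning in the $\omega$-model, so $\mathsf{ACA}_0$ fails there. Since $\mathsf{RCA}_0+\mathsf{EM}_\infty$ holds in the model, $\mathsf{RCA}_0+\mathsf{EM}_\infty\nvdash\mathsf{ACA}_0$. $\blacksquare$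

The sets $Y$ added for $k=0$ are free, min-type or max-type, so the model satisfies the stronger principle "every $c:[\mathbb M]^2\to\mathbb M$ has an infinite set that is free, min-type or max-type". The function $h$ is in the model too: for a min-type $S$ let $h(x)$ be $c(x,y)$ with $y$ the next element of $S$ after $x\in S$, and for a max-type $S$ let $h(y)=c(\min S,y)$ for $y>\min S$ in $S$; give $h$ the value $0$ elsewhere. This is computable from $c\oplus S$.

## 9. What a single coloring can code

**Proof of Theorem 5(1).** If $A\le_T Z$, any $Z$-computable $c$ has the property. If $A\not\le_T Z$ and $c$ is $Z$-computable, then Theorem 3 with $C=A$ gives an infinite transitive $S$ with $A\not\le_T Z\oplus S$, so $c$ does not have the property. $\blacksquare$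

**Proof of Theorem 5(2).**

**Step 1: hyperarithmetic sets can be coded.** Let $A$ be hyperarithmetic. By (Sol), (a)$\Rightarrow$(c), $A$ has a modulus $f$. Replace $f(n)$ by $\max_{m\le n}f(m)$; the new $f$ is nondecreasing, and it is still a modulus, because any function above it is above the old one. Let $c=c_f$ as in Lemma 2. If $S=\{s_0<s_1<\cdots\}$ is infinite and transitive for $c$, then $S$ computes $g(n)=s_{n+1}$, and $g\ge f$ by Lemma 2. So $S$ computes $A$.

**Step 2: the case $A=\emptyset'$ needs no citation.** This was done after Lemma 2, with $f(n)$ the least $s$ such that $\emptyset'_s$ and $\emptyset'$ agree on $\{0,\dots,n\}$. Here $f\le_T\emptyset'$, so $c_f\le_T\emptyset'$, and every infinite transitive set computes $\emptyset'$. With $Z=\emptyset$ and $C=\emptyset'$, the conclusion of Theorem 3 fails for $c_f$, since a free, min-type or max-type set is transitive by Lemma 6. So the hypothesis $c\le_T Z$ in Theorem 3 cannot be dropped.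

**Step 3: nothing else can be coded.** Suppose every infinite set transitive for $c$ computes $A$. We verify (b) of (Sol). Let $X$ be infinite, let $p:\omega\to X$ be its increasing enumeration, and let $c'(i,j)=c(p(i),p(j))$. By $\mathsf{EM}_\infty$ in the real world, which follows from $\mathsf{ACA}_0$ as in Section 1, there is an infinite $S'$ transitive for $c'$. Since $p$ is increasing, (1) for $c'$ on $S'$ is (1) for $c$ on $p[S']$. So $p[S']$ is an infinite subset of $X$ that is transitive for $c$, and it computes $A$ by assumption. As $X$ was arbitrary, (b) holds, and $A$ is hyperarithmetic by (Sol). $\blacksquare$
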